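# First-order images of planar graphs, built from boundedly many labels and one path

## 1. The king's graph, built with four labels and a row number

Take the squares $(i,j)$, $1\le i,j\le n$, of a chessboard, where $i$ is the row and $j$ the column. Join two distinct squares when a king can move between them, that is, when $|i-i'|\le 1$ and $|j-j'|\le 1$. Call this graph $\mathrm{King}_n$. We build it with a small stock of labels, in the style of clique-width, with one extra permission: every vertex permanently remembers its row, and when we join two label classes we may say "only where the rows differ by at most $1$".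

Four labels suffice. Process the columns from left to right, and each column from row $1$ to row $n$. While column $j$ is under construction, label $1$ means "in a column before $j-1$", label $2$ means "in column $j-1$", label $3$ means "in column $j$, already placed", and label $4$ is reserved for the newest square. To place $(i,j)$, create it with label $4$, join label $4$ to label $3$ and label $4$ to label $2$, each time only where the rows differ by at most $1$, and then rename $4$ to $3$. When the column is finished, rename $2$ to $1$ and then $3$ to $2$. At its creation the square $(i,j)$ is joined to $(i-1,j)$ and to the squares $(i',j-1)$ with $|i'-i|\le1$. These are exactly its king neighbors among the squares already present, so the result is $\mathrm{King}_n$.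

Without the row numbers no bounded stock of labels would do; Section 3 shows that at least $n/24$ labels are then needed. So all the difficulty has been moved into a very simple object, the "table of rows": the rows $1,\dots,n$ with the relation $|i-i'|\le 1$. This table is a path with a loop at every vertex. The loops matter, since the edge from $(i,j)$ to $(i,j-1)$ joins two squares of the same row.

The king's graph is itself a logical image of a planar graph. In the $n\times n$ grid, two distinct squares have at least two common neighbors exactly when they are diagonal neighbors: two squares at distance $2$ in one row or column have one common neighbor, diagonal neighbors have two, and all other pairs have none. So $\mathrm{King}_n$ arises from the grid by the first-order rule "adjacent, or distinct with two different common neighbors". What happens if we start from an arbitrary planar graph and apply an arbitrary first-order rule? Can we still build the result with boundedly many labels and a table that is, up to a first-order rule, just a path?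

## 2. $\mathcal H$-clique-width, transductions, and the theorem

Graphs are finite and simple.

**Definition (loop graph).** A loop graph is a simple graph in which each vertex may additionally carry a loop. It has edge set $E(H)$, and $vv\in E(H)$ means that $v$ has a loop.

An example is the table of Section 1: let $W_n$ be the loop graph on $[n]$ with $ii'\in E(W_n)$ iff $|i-i'|\le1$.

**Definition ($\mathcal H$-clique-width).** Let $H$ be a loop graph and $k\ge1$. A $k$-labeled $H$-graph is a graph $G$ together with a labeling $\mathrm{lab}:V(G)\to[k]\times V(H)$. The following operations build such graphs:

- (i) create a single vertex with label $(i,v)$, where $i\in[k]$ and $v\in V(H)$;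
- (ii) take the disjoint union $G_1\oplus G_2$ of two $k$-labeled $H$-graphs;
- (iii) for $i,j\in[k]$, relabel every vertex with label $(i,v)$ to $(j,v)$, for all $v\in V(H)$ simultaneously;
- (iv) for $i\ne j\in[k]$, add an edge between every vertex labeled $(i,v)$ and every vertex labeled $(j,w)$, over all pairs $(v,w)\in V(H)^2$ with $vw\in E(H)$; here $v=w$ is allowed when $v$ has a loop.

The $\{H\}$-clique-width of a graph $G$ is the least $k$ such that $G$, after forgetting labels, is obtained by these operations with labels from $[k]\times V(H)$. For a class $\mathcal H$ of loop graphs, the $\mathcal H$-clique-width of $G$ is the minimum of its $\{H\}$-clique-width over $H\in\mathcal H$. A graph class has bounded $\mathcal H$-clique-width if some constant bounds the $\mathcal H$-clique-width of all its members.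

Ordinary clique-width, written $\mathrm{cw}$, is the case where $H$ is a single vertex with a loop. Section 1 says that the $\{W_n\}$-clique-width of $\mathrm{King}_n$ is at most $4$.

**Definition (FO transduction).** Given an input graph, an FO transduction $\tau$ colors the vertices by a fixed number of unary predicates in all possible ways, optionally takes a bounded number of copies, and then defines the output graph by first-order formulas: one formula $\psi(x)$ defines the vertex set and one formula $\varphi(x,y)$ defines adjacency; for loop graphs, $\varphi(x,x)$ defines the loops. The class obtained from a class $\mathcal C$ by $\tau$ is the set of all outputs over all inputs from $\mathcal C$.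

For example, $\varphi(x,y):=E(x,y)\vee x=y$ turns the path on $n$ vertices into $W_n$, and Section 1 gave a formula turning grids into king's graphs. For an FO transduction $\sigma$ producing loop graphs, let $\mathcal P^\sigma$ be the class of loop graphs obtained by $\sigma$ from the class of all paths.

The following question is posed in Petr Hliněný and Jan Jedelský, "Hereditary Graph Product Structure and $\mathcal H$-clique-width", arXiv:2403.16789 (2024). Assume that a graph class $\mathcal G$ is obtained from the class of planar graphs by an FO transduction $\tau$. Is there an FO transduction $\sigma$, depending on $\tau$, such that the $\mathcal P^\sigma$-clique-width of $\mathcal G$ is bounded? The answer is yes.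

**Theorem 1.** For every FO transduction $\tau$ there are an FO transduction $\sigma$ and a constant $k$ such that every graph obtained by $\tau$ from a planar graph has $\mathcal P^\sigma$-clique-width at most $k$.

A complementary fact, proved in the last section, shows a limit.

**Proposition 2.** For every FO transduction $\sigma$, the class of all graphs of maximum degree at most $5$ has unbounded $\mathcal P^\sigma$-clique-width. (So "planar" cannot be replaced by "bounded degree" or "bounded expansion" in Theorem 1.)

From now on "bounded" means bounded by a constant depending only on $\tau$.

## 3. One graph of small clique-width and one map to $H$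

It is convenient to replace expressions by a static description.

**Lemma 1.** $\{H\}$-$\mathrm{cw}(G)\le k$ iff there are a graph $J$ on $V(G)$ with $\mathrm{cw}(J)\le k$ and a map $f:V(G)\to V(H)$ such that
$$E(G)=\{xy\in E(J): f(x)f(y)\in E(H)\}.$$

*Proof.* In an expression for $G$ the $V(H)$-part of a vertex's label never changes; call it $f(x)$. Forget all $V(H)$-parts and run the same expression as an ordinary clique-width expression; let $J$ be its result. Operation (iv) adds in the $H$-version exactly those edges $xy$ which the ordinary operation adds and which satisfy $f(x)f(y)\in E(H)$. By induction along the expression the displayed equality holds at every stage. Conversely, given $J$ and $f$, take a $k$-expression for $J$ and attach $f(x)$ to the label of $x$ at its creation; the same induction shows that the result is $G$. $\square$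

In the example of Section 1, $J$ is the graph in which distinct squares are joined iff their columns differ by at most $1$, and $f(i,j)=i$.

The condition in Lemma 1 passes to induced subgraphs (restrict $J$ and $f$). The task is now to write an edge set as an intersection of two sets: one from a graph of bounded clique-width, one read off a table.

**Definition (trace).** For a graph $J$, a set $X\subseteq V(J)$ and $x\in X$, the trace of $x$ outside $X$ is $N_J(x)\setminus X$.

For example, if $J$ is the path on $1,\dots,n$ and $X=\{1,\dots,m\}$ with $m<n$, the vertex $m$ has trace $\{m+1\}$ and all other vertices of $X$ have empty trace.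

**Lemma 2.** Let $J$ be a graph and $\mathcal T$ a rooted binary tree with leaf set $V(J)$. Suppose that for each node, with set $X$ of leaves below it, the number of distinct traces $N_J(x)\setminus X$, $x\in X$, is at most $k$. Then $\mathrm{cw}(J)\le 2k$.

*Proof.* Bottom-up, we build for each node with leaf set $X$ an expression with labels in $[2k]$ for $J[X]$, such that at its end $x,x'\in X$ have equal labels iff they have equal traces outside $X$. So at most $k$ labels occur at the end. A leaf is created with one label. At a node with children sets $X_1,X_2$, permuting the names of the labels throughout an expression is harmless, so we may assume that the at most $k$ labels at the end of the expression for $J[X_1]$ and the at most $k$ labels at the end of that for $J[X_2]$ are disjoint subsets of $[2k]$. Take the disjoint union. For $x\in X_1$ and $y\in X_2$, adjacency depends only on the two labels: vertices of $X_1$ with the same label have the same neighbors outside $X_1$, and symmetrically. So each pair (label from $X_1$, label from $X_2$) is either fully adjacent or fully nonadjacent, and operations (iv) add exactly the missing edges and nothing else. Vertices with equal trace outside $X_i$ have equal trace outside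 $X=X_1\cup X_2$, so for each trace outside $X$ we relabel all labels whose vertices have this trace to one of these labels. $\square$

Traces also give lower bounds. Suppose $\mathrm{cw}(J)\le k$ and $|V(J)|=m\ge2$. The disjoint unions of a $k$-expression form a binary tree with leaf set $V(J)$. For each node with leaf set $X$ there are at most $k$ traces outside $X$: at the end of the subexpression no edge leaving $X$ is present, and all later operations treat vertices with the same label alike. Descend from the root, always to the child with more leaves, until the leaf set $X$ first satisfies $|X|\le 2m/3$. Its parent had more than $2m/3$ leaves, so $m/3<|X|\le 2m/3$.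

Apply this to $\mathrm{King}_n$, $n\ge2$, with $m=n^2$. A class of vertices of $X$ with the same nonempty trace has a common neighbor outside $X$, hence at most $8$ members. So at most $8k$ vertices of $X$ have a neighbor outside $X$. On the other hand there are at least $n/3$ such vertices. If some row lies inside $X$ and some row is disjoint from $X$, then every column meets both $X$ and its complement, so each of the $n$ columns contains a vertex of $X$ with a neighbor outside $X$. If no row lies inside $X$, then every row that meets $X$ is mixed and contains such a vertex, and at least $|X|/n\ge n/3$ rows meet $X$. If no row is disjoint from $X$, then every row that meets the complement is mixed, and at least $n/3$ rows do. Hence $8k\ge n/3$, that is, $\mathrm{cw}(\mathrm{King}_n)\ge n/24$. The complement graph has the same number of traces at every $X$, because $N_{\overline G}(x)\setminus X=(V\setminus X)\setminus N_G(x)$. So $\mathrm{cw}(\overline{\mathrm{King}_n})\ge n/24$ as well.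

## 4. The complement of the king's graph

The complement $\overline{\mathrm{King}_n}$ is also a first-order image of the grid. Two distinct squares are joined iff $|i-i'|\ge2$ or $|j-j'|\ge2$. This "or" is the trouble: Lemma 1 wants an "and".

The sensible first try is to keep the row as the table entry and to add a little column information: let $f(i,j)$ depend only on $i$ and on $j \bmod c$, for a constant $c$. This fails. Let $n\ge 2c+1$, and take any two such values, with rows $i,i'$ and residues $r,r'$. There is a column $j\equiv r$ among the first $c$ and a column $j'\equiv r'$ among the last $c$; then $|j-j'|\ge2$, so $(i,j)(i',j')$ is an edge of $\overline{\mathrm{King}_n}$. Hence the two values must be adjacent in $H$ (looped, if they are equal). So $H$ says "yes" to every pair, $J$ must equal $\overline{\mathrm{King}_n}$, and its clique-width is at least $n/24$. Because $H$ has to say yes to all far pairs, a table entry that is shared by far-away columns can no longer say no to anything.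

The way out has two parts. First, divide the pairs between the two factors: each pair is decided by one of $J$ and $H$, while the other says yes to it. Whoever decides must be recognizable from bounded information on the two vertices. Second, lay out the rows of different columns at different places of one long path, so that $H$ can tell a near column from a far one.

Concretely, let $s\in\{0,1,2,3\}$ be the residue of the column $j$ mod $4$. Call the columns with $s=0$ core columns. A pair of squares is B-handled if its residues are $\{0,0\}$, $\{0,1\}$ or $\{0,3\}$, and J-handled otherwise. A square with $s\ne2$ lies in a column $4c-1$, $4c$ or $4c+1$ for a unique integer $c\ge 0$; give it position $p=c(n+2)+i$. A square with $s=2$ gets $p=1$. Put $f(i,j)=(p,s)$, and let $H$ have vertices $(p,s)$ with $p$ in a suitable interval $[1,m]$, where $(p,s)(p',s')$ is an edge iff the residues $s,s'$ are J-handled or $|p-p'|\ge2$.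

On B-handled pairs $H$ is right. If both squares belong to the same $c$, then, as one is in column $4c$, their columns differ by at most $1$; they are joined in $\overline{\mathrm{King}_n}$ iff $|i-i'|\ge2$, and $p-p'=i-i'$. If they belong to $c\ne c'$, their columns differ by at least $3$, so they are joined; and $|p-p'|\ge (n+2)-(n-1)=3$, so $H$ says yes.

Let $J$ join all B-handled pairs, and the J-handled pairs that are edges of $\overline{\mathrm{King}_n}$. Nonadjacent pairs of $J$ are J-handled king-neighbors. A square in a core column has no such partner: its king neighbors have residues $0,1,3$. So $\overline J$ is a disjoint union of king's graphs on strips of at most three columns, plus isolated vertices. Build a binary tree by adding the squares of each strip one at a time row by row, joining the strips one after another, then adding the core squares one at a time. At every node at most $6$ squares (those in the last two rows begun in the current strip) have a nonempty trace in $\overline J$. So there are at most $7$ traces, in $\overline J$ and hence in $J$, and $\mathrm{cw}(J)\le14$ by Lemma 2.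

By Lemma 1 the $\{H\}$-clique-width of $\overline{\mathrm{King}_n}$ is at most $14$. That $H$ comes from a path by a fixed transduction is the argument of Section 11 with four labels per position, since adjacency depends only on $s,s'$ and on whether $|p-p'|\ge 2$.

For a general planar graph and a general formula we need substitutes for the ingredients. Locality of first-order logic replaces "king-adjacent or not" (Section 5). Tripods of shortest paths replace the core columns (Section 6), with a precaution that keeps different cores far apart (Section 7). Then the pairs are divided (Section 8), and the two halves are treated separately.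

## 5. A normal form for $\tau$, and locality

**Step 1 (Normal form).** This step removes the copies and the vertex formula. Let $\tau$ use $\ell$ copies, so its formulas speak about elements $(x,a)$ with $x\in V(G)$, $a\in[\ell]$. Each atomic statement about such elements, with the copy indices fixed, is a statement about the original vertices (a color of copy $a$ becomes a color of the original, "copies of the same vertex" becomes equality), and a quantifier over elements becomes a disjunction over $a\in[\ell]$ of quantifiers over $V(G)$. Thus every output of $\tau$ on a planar graph is an induced subgraph (the subset being selected by $\psi$) of a graph $Q$ of the following form. There is a vertex-colored planar graph $G$, $V(Q)=V(G)\times[\ell]$, and distinct $(x,a),(y,b)$ are adjacent in $Q$ iff $G\models\varphi_{ab}(x,y)$. The $\varphi_{ab}$ are fixed FO formulas over a fixed signature $\mathcal L$ (edge relation and colors). Replacing $\varphi_{ab}(x,y)$ by $\varphi_{ab}(x,y)\vee\varphi_{ba}(y,x)$ does not change the output, so we assume $\varphi_{ab}(x,y)\equiv\varphi_{ba}(y,x)$. By the remark after Lemma 1, it suffices to treat $Q$ itself. Let $q$ be the maximum quantifier rank of the $\varphi_{ab}$ and fix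
$$R:=2\cdot7^q+1,\qquad \rho:=R,\qquad D:=4R .$$
Here $R$ is the distance beyond which vertices do not interact, $\rho$ is the thickness of a neighborhood of a core, and $D$ is the spacing between cores.

**Step 2 (Locality relative to a bounded set).** The purpose is to decide $\varphi_{ab}(x,y)$ from one type of $x$ and one type of $y$, whenever a bounded set $S$ separates $x$ from $y$ at short range.

**Definition (indexed set).** An indexed set $S$ with finite index set $I$ is a partial injective map $I\to V(G)$, $t\mapsto s_t$; we also write $S$ for its image.

**Lemma 3.** For every finite $I$ there is $N$ (depending on $I$ and $\tau$) such that for every $\mathcal L$-colored graph $G$ and every indexed set $S$ with index set $I$ there are $\mathrm{typ}_S:V(G)\to[N]$ and $\Phi_S:[N]^2\to\{0,1\}^{[\ell]\times[\ell]}$ with: for all $x\ne y$ such that $x\in S$, or $y\in S$, or $\mathrm{dist}_{G-S}(x,y)>R$, and all $a,b$,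
$$G\models\varphi_{ab}(x,y)\iff\Phi_S(\mathrm{typ}_S(x),\mathrm{typ}_S(y))_{ab}=1 .$$

A small illustration: let $\varphi(x,y)$ say that $x,y$ have a common neighbor, and let $G$ be a star with center $s$, with $S=\{s\}$. Two leaves are at distance $2$, yet in $G-S$ they are in different components, and the truth of $\varphi$ for them is read off from the two facts "$x$ is adjacent to $s$" and "$y$ is adjacent to $s$".

*Proof.* Let $G_S$ be $G$ with all edges incident with $S$ deleted, expanded by unary predicates $P_t=\{s_t\}$ and $N_t=N_G(s_t)$ for $t\in I$ (both empty if $s_t$ is undefined). In $\varphi_{ab}$ replace each atom $E(u,v)$ by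
$$E(u,v)\vee\bigvee_{t\in I}\big((P_t(u)\wedge N_t(v))\vee(P_t(v)\wedge N_t(u))\big).$$
This recovers the edges of $G$, so the new formula holds in $G_S$ iff $\varphi_{ab}$ holds in $G$, and its quantifier rank is the same.

We use Gaifman's theorem in the following form (Gaifman 1982; Libkin, *Elements of Finite Model Theory*, Thm 4.22). Over any relational signature, every FO formula $\varphi(\bar x)$ of quantifier rank $\le q$ is equivalent to a Boolean combination of sentences and of formulas that are $r$-local around $\bar x$, that is, evaluated in the substructure induced on the elements at distance at most $r$ from $\bar x$, with $r\le7^q$. The bound on $r$ does not depend on the signature, hence not on $I$. Unary predicates do not affect distances, so distances are those of the graph $G_S$.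

Here $\bar x=(x,y)$. Vertices of $S$ are isolated in $G_S$. So if $x\in S$ or $y\in S$, then $\mathrm{dist}_{G_S}(x,y)=\infty$ because $x\ne y$; otherwise $\mathrm{dist}_{G_S}(x,y)=\mathrm{dist}_{G-S}(x,y)$. In all cases of the hypothesis $\mathrm{dist}_{G_S}(x,y)>R\ge2r+1$. So the $r$-neighborhoods $N_r(x)$ and $N_r(y)$ in $G_S$ are disjoint with no edge between them, and the structure on their union is a disjoint union. Let $q_1$ be the maximum quantifier rank of the local formulas that occur; it depends only on $I$ and $\tau$. The rank-$q_1$ type of a disjoint union with marked elements $x$ and $y$ in the two parts is determined by the rank-$q_1$ types of the parts, because in the Ehrenfeucht–Fraïssé game the second player can answer in each part separately (this is Feferman–Vaught for disjoint unions). Let $\mathrm{typ}_S(x)$ be the list, over $r\le7^q$, of the rank-$q_1$ types of $(N_r(x),x)$ in $G_S$. For fixed $I$ there are boundedly many such lists; number them by $[N]$. The types of $x$ and $y$ determine the truth of all local formulas, and the sentences have fixed truth values in $G_S$, which are incorporated in $\Phi_S$. $\square$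

We fix the choice of $(\mathrm{typ}_S,\Phi_S)$ as a function of $G$ and the indexed set $S$. The index matters: later, two vertices will each store a type relative to a set, and the two types can be compared only if both refer to the same indexed set.

## 6. Cutting a triangulated disc by a tripod

Let $G$ be planar with $|V(G)|\ge3$; the smaller case is dealt with in Section 13. Let $\hat G\supseteq G$ be a plane triangulation (maximal planar simple graph, drawn in the plane) on $V(G)$ with outer triangle $C_0$; all its faces are triangles. Fix $r\in V(C_0)$ and let $\lambda(v)=\mathrm{dist}_{\hat G}(r,v)$ be the layer of $v$. For $v\ne r$ let $\mathrm{par}(v)$ be a neighbor of $v$ in $\hat G$ with $\lambda(\mathrm{par}(v))=\lambda(v)-1$. Note that $\lambda$ changes by at most $1$ along edges of $\hat G$, and that $\mathrm{dist}_G\ge\mathrm{dist}_{\hat G}$.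

**Definition (region).** A region $\Delta$ is the closed disc bounded by a cycle $C=\partial\Delta$ of $\hat G$, with $V(C)$ partitioned into the vertex sets of three nonempty subpaths of $C$, the arcs $A_1,A_2,A_3$. The set of vertices strictly inside is $\mathrm{int}\,\Delta$.

The initial region $\Delta_0$ is bounded by $C_0$, with three one-vertex arcs. All regions considered are contained in $\Delta_0$; as $r\in V(C_0)$, always $r\notin\mathrm{int}\,\Delta$. Fix a region $\Delta$ with $\mathrm{int}\,\Delta\ne\emptyset$ and let $d_\Delta(v)=\mathrm{dist}_{\hat G}(v,V(C))$.

**Step 3 (Routes).** We send every vertex of $\Delta$ to the boundary along a path that follows parents as long as it is deep inside, but walks straight to the boundary during the last $D$ steps. For $v\in\mathrm{int}\,\Delta$ define its successor as follows. If $d_\Delta(v)\ge D+1$, it is $\mathrm{par}(v)$; this exists because $v\ne r$, and it is in $\mathrm{int}\,\Delta$ because its distance to $V(C)$ is at least $D\ge1$ and no edge crosses $C$. If $1\le d_\Delta(v)\le D$, it is a fixed neighbor with $d_\Delta$ smaller by one, which is in $\mathrm{int}\,\Delta\cup V(C)$. Following successors, $\lambda$ decreases by one per step while $d_\Delta\ge D+1$;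 once $d_\Delta\le D$, it is $d_\Delta$ that decreases by one per step, down to $0$. So no vertex is repeated, and each vertex $v$ in $\Delta$ has a route, a path ending at its only vertex of $C$; for $v\in V(C)$ the route is $v$ alone. Routes that meet coincide from then on. Color $v$ by the index of the arc in which its route ends.

**Step 4 (A trichromatic face).** This is Sperner's argument; it yields a triangle whose three routes end in three different arcs. All faces inside $\Delta$ are triangles. Count pairs (face in $\Delta$, edge of it with end colors $1,2$). An edge in $\Delta$ not on $C$ lies on two faces in $\Delta$, so it is counted twice or not at all. An edge of $C$ lies on one face in $\Delta$. As $V(C)$ is partitioned into three subpaths, exactly one edge of $C$ joins $A_1$ to $A_2$. So the count is odd. A face with exactly the colors $\{1,2\}$ contributes $2$, a trichromatic face contributes $1$, and all others $0$. Hence there is a trichromatic face $\mathbf f=x_1x_2x_3$ with $x_i$ colored $i$. Fix one.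

**Step 5 (The tripod and the pieces).** Here we name what is cut out. Let $P_i$ be the route of $x_i$, ending at $a_i\in A_i$. The $P_i$ are pairwise disjoint, since routes that meet have the same end, and $V(P_i)\cap V(C)=\{a_i\}$. Put $Y_\Delta=V(P_1\cup P_2\cup P_3)$. For $\{i,j,l\}=\{1,2,3\}$ let
$$Q_{ij}=P_i\cup x_ix_j\cup P_j,\qquad Q^\circ_{ij}=Q_{ij}-\{a_i,a_j\},$$
let $C_{ij}$ be the $a_i$–$a_j$ subpath of $C$ avoiding $A_l$ (so $V(C_{ij})\subseteq A_i\cup A_j$), and let $D_{ij}=Q_{ij}\cup C_{ij}$.

If $Q_{ij}$ is an edge of $C$, this edge is $a_ia_j$, and it equals $C_{ij}$, because the other $a_i$–$a_j$ subpath of $C$ contains $A_l\ne\emptyset$. Then $ij$ is called degenerate and there is no $\Delta_{ij}$. Otherwise $Q_{ij}$ is a path in $\Delta$ meeting $C$ exactly in its two ends: its vertices on $C$ are $a_i,a_j$ only, and an edge of it on $C$ would have to be $a_ia_j=x_ix_j$, so that $Q_{ij}$ is this edge and $ij$ is degenerate. So $D_{ij}$ is a cycle; $Q_{ij}$ and $C_{ij}$ cannot both have length $1$ since $\hat G$ is simple. Let $\Delta_{ij}\subseteq\Delta$ be the closed disc bounded by $D_{ij}$, and $U_{ij}$ its open disc.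

The smallest example is $\hat G=K_4$ with outer triangle $r,s,t$ as arcs $1,2,3$ and inner vertex $v$. Here $d_{\Delta_0}(v)=1\le D$, and say the successor of $v$ is $r$, so $v$ has color $1$. The faces $vrs$, $vst$, $vtr$ have colors $112$, $123$, $131$, so $\mathbf f=vst$, $P_1=vr$, $P_2=s$, $P_3=t$. The pair $23$ is degenerate, and $\Delta_{12}$, $\Delta_{13}$ are the triangles $vrs$, $vtr$.

**Step 6 (Topology of the cut).** The purpose is to show that the tripod and the triangle $\mathbf f$ cut $\Delta$ into exactly the pieces named above. Let $X=C\cup Q_{12}\cup Q_{13}\cup Q_{23}$, as a plane graph and as a point set; its vertex set is $V(C)\cup Y_\Delta$. Let $ij$ be nondegenerate. Then $Q_{ij}$ splits $\Delta$ into $\Delta_{ij}$ and a closed disc $\Delta'_{ij}$ whose boundary contains $A_l$, with $\Delta_{ij}\cap\Delta'_{ij}=Q_{ij}$. The path $P_l$ is connected, disjoint from $Q_{ij}$, and contains $a_l\in\Delta'_{ij}$. Hence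
$$P_l\cap\Delta_{ij}=\emptyset. \tag{1}$$
The open face $\mathbf f$, and the edges $x_ix_l$, $x_jx_l$ without their ends $x_i,x_j$, are connected, lie in $\Delta$, are disjoint from $Q_{ij}$, and have $x_l$ in their closure. By (1) they are disjoint from $\Delta_{ij}$ as well. So $U_{ij}$ misses $C$, $Q_{ij}$, $P_l$ and the other two edges of the triangle, that is, $U_{ij}\cap X=\emptyset$. As its boundary $D_{ij}$ is contained in $X$, $U_{ij}$ is a connected component of $\Delta\setminus X$. Also $\mathbf f$ is a component of $\Delta\setminus X$, since its boundary is in $X$. These components are distinct: $a_l$ lies in the closure of each nondegenerate $U_{il},U_{jl}$, and $x_l$ in that of $\mathbf f$, but neither is in $\Delta_{ij}$, by (1).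

There are no other components. The plane graph $X$ is connected. It arises from the cycle $C$, which has as many edges as vertices, by adding the paths $P_i$, each adding equally many vertices and edges, and then, for each nondegenerate $ij$, the edge $x_ix_j$. This edge joins the disjoint paths $P_i,P_j$, so it is already present only if it is on $C$; then $x_i=a_i$, $x_j=a_j$, and $ij$ is degenerate. So $|E(X)|-|V(X)|$ is the number $\nu$ of nondegenerate pairs. By Euler's formula $X$ has $2+\nu$ faces, one of which is the exterior of $C$, so $1+\nu$ are inside $\Delta$. We have already listed $1+\nu$: the face $\mathbf f$ and the $U_{ij}$ with $ij$ nondegenerate. In the $K_4$ example, $\nu=2$ and the three faces inside are $\mathbf f,U_{12},U_{13}$.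

A vertex of $\mathrm{int}\,\Delta$ is in $X$, and then in $Y_\Delta$, or in some $U_{ij}$, since $\mathbf f$ contains no vertex. Therefore
$$\mathrm{int}\,\Delta=(Y_\Delta\cap\mathrm{int}\,\Delta)\ \sqcup\bigsqcup_{ij\text{ nondegenerate}}\mathrm{int}\,\Delta_{ij}, \tag{2}$$
and $\mathrm{int}\,\Delta_{ij}\cap(V(C)\cup Y_\Delta)=\emptyset$. Moreover, an edge of $\hat G$ with both ends in $\mathrm{int}\,\Delta\setminus Y_\Delta$ lies in $\Delta$ and, as its ends are not in $X$ and the drawing is plane, is disjoint from $X$. Being connected, it has both ends in the same $\mathrm{int}\,\Delta_{ij}$.

**Step 7 (Recursion).** We make each $\Delta_{ij}$ a region and record where its arcs come from. The arcs of $\Delta_{ij}$ are the paths $C_{ij}\cap A_i\ni a_i$, $C_{ij}\cap A_j\ni a_j$ and $Q^\circ_{ij}$. If $Q^\circ_{ij}$ is empty, then $Q_{ij}$ is a single edge not on $C$ and $C_{ij}$ has at least $3$ vertices; in this case split one of the other two paths having at least two vertices into two nonempty subpaths. Recurse on every nondegenerate $\Delta_{ij}$ with nonempty interior. This terminates, since $\mathbf f$ is in no $\Delta_{ij}$ and so the number of faces inside drops. Let $\mathcal R$ be the set of all regions with nonempty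 interior that occur, ordered by the recursion tree. We write $\varsigma\in\{12,13,23\}$ for sides: $\Gamma_\varsigma$, $Q_\varsigma$, and so on.

**Fact (I).** Each arc of $\Delta\in\mathcal R$ is a single vertex of $C_0$, or a subpath of $Q^\circ_\varsigma$ of some proper ancestor $\Gamma$ of $\Delta$ with $\Delta\subseteq\Gamma_\varsigma$.

*Proof.* This holds for $\Delta_0$. If it holds for $\Delta$, each arc of a child $\Delta_{ij}$ is either a subpath of an arc of $\Delta$, and inherits the property as $\Delta_{ij}\subseteq\Delta$, or it is $Q^\circ_{ij}$ of $\Delta$ itself. $\square$

For every arc of $\Delta$ that is not a single vertex of $C_0$, fix a region $\Gamma$ as in (I), associated with the arc. So at most three regions are associated with arcs of $\Delta$, and all of them are ancestors of $\Delta$.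

## 7. Cores, tails, and the spacing of cores

The tripods are to play the role of the core columns in Section 4. If we used all of $Y_\Gamma\cap\mathrm{int}\,\Gamma$, we would be stuck where a leg $P_i$ ends: its last vertex before $a_i$ is at distance $1$ from $a_i$, and $a_i$ may lie on an older tripod. A vertex near this junction would be close to two cores, and could not be given one position. This is why routes run straight to the boundary at the end: it allows us to discard all vertices within distance $D$ of the boundary at the cost of at most $D$ vertices per leg. (Had we followed parents all the way, a leg could have run along the boundary for an unbounded time.)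

**Definition (core, tail).** The core of $\Gamma\in\mathcal R$ is $K_\Gamma:=\{v\in Y_\Gamma:d_\Gamma(v)\ge D+1\}$, and the tail of $\Gamma$ is $\{v\in Y_\Gamma:1\le d_\Gamma(v)\le D\}$.

In the $K_4$ example the core is empty and the tail is $\{v\}$. In general $Y_\Gamma\cap\mathrm{int}\,\Gamma$ is the disjoint union of core and tail, and $V(Q^\circ_\varsigma)\subseteq Y_\Gamma\cap\mathrm{int}\,\Gamma$. On each $P_i$ the core vertices form an initial segment on which $\lambda$ decreases by one per step. They are followed by at most $D$ tail vertices, on which $d_\Gamma\in[D]$ decreases by one per step, and then $a_i$. In particular, each $P_i$ has at most one core vertex per layer and at most one tail vertex with a given $d_\Gamma$. By (2), the sets $Y_\Gamma\cap\mathrm{int}\,\Gamma$, $\Gamma\in\mathcal R$, are pairwise disjoint: if $\Gamma'$ is a proper descendant of $\Gamma$, then $\mathrm{int}\,\Gamma'\subseteq\mathrm{int}\,\Gamma_\varsigma$ for some $\varsigma$, so $Y_\Gamma\cap\mathrm{int}\,\Gamma'=\emptyset$; if $\Gamma,\Gamma'$ are incomparable, their interiors are disjoint.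

**Fact (II).** Every path of $\hat G$ from $K_\Gamma$ to a vertex outside $\mathrm{int}\,\Gamma$ has length $>D$. Hence distinct cores are at $\hat G$-distance $>D$.

*Proof.* Such a path meets $V(\partial\Gamma)$, and core vertices have $d_\Gamma\ge D+1$. For two distinct regions, one of them, say $\Gamma'$, is a proper descendant of the other, $\Gamma$, or they are incomparable. In both cases $K_\Gamma$ is outside $\mathrm{int}\,\Gamma'$ by the preceding remarks, so the first part applies to paths from $K_{\Gamma'}$ to $K_\Gamma$. $\square$

## 8. Status of a vertex, and who decides a pair

**Step 8 (Status).** We attach to each vertex one of eleven statuses, from which it will be clear which of $J$ and $H$ decides a pair. Two cores within distance $\rho$ of the same vertex would be at distance at most $2\rho\le D$. So by (II), each $x\in V(G)$ is within $\hat G$-distance $\rho$ of at most one core.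

**Definition (status).** If $x$ is within distance $\rho$ of no core, put $\mathrm{st}(x)=0$. Otherwise let $\Gamma=\Gamma(x)$ be the unique region with $\mathrm{dist}_{\hat G}(x,K_\Gamma)\le\rho$. If $x\in Y_\Gamma$, put $\mathrm{st}(x)=\mathsf Y$. Otherwise $x\in\mathrm{int}\,\Gamma_\varsigma$ for a unique $\varsigma=ij$; for $m\in\{i,j\}$ let $d_m(x)$ be the distance from $x$ to $P_m$ in the subgraph $\hat G[\Gamma_\varsigma]$ of $\hat G$ formed by the vertices and edges drawn in the closed disc $\Gamma_\varsigma$. Let $L(x)=\{m:d_m(x)\le3\rho\}$ and $\mathrm{st}(x)=(\varsigma,L(x))$.

Let us check that this makes sense. If $\mathrm{st}(x)\ne0$, then $x\in\mathrm{int}\,\Gamma$ by (II), since $\rho\le D$, and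
$$d_\Gamma(x)\ge D+1-\rho. \tag{3}$$
If moreover $x\notin Y_\Gamma$, then (2) gives the unique side $\varsigma$. A shortest path in $\hat G$ from $x$ to $K_\Gamma$ stays in $\mathrm{int}\,\Gamma$ by (II). Up to its first vertex $w$ on $Y_\Gamma$ it runs in $\Gamma_\varsigma$, by the remark after (2) for all edges but the last, and because an edge leaving $\mathrm{int}\,\Gamma_\varsigma$ ends in $V(D_\varsigma)$ for the last one. Then $w\in V(D_\varsigma)\setminus V(\partial\Gamma)\subseteq V(Q_\varsigma)$, so $w\in P_i\cup P_j$, and
$$\min_m d_m(x)\le\rho. \tag{4}$$
In particular $L(x)\ne\emptyset$. So there are $2+3\cdot3=11$ statuses.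

**Definition (J-handled, B-handled).** A pair of statuses is J-handled if one of them is $0$, or they are $(\varsigma,L),(\varsigma,L')$ with the same $\varsigma$ and $L\cap L'\ne\emptyset$. Otherwise it is B-handled.

This depends only on the two statuses and is symmetric. A status $(\varsigma,L)$ is J-handled with itself, as $L\ne\emptyset$; the status $\mathsf Y$ is B-handled with itself. A B-handled pair consists of two nonzero statuses; typical are pairs with a vertex on the tripod, pairs on different sides of it, and pairs on one side near different legs only.

Why record the legs and not only the side? In Section 10 we shall have two vertices on the same side of a core and need a walk between them along the core whose layers stay close to theirs. Along a single leg $\lambda$ is controlled, because $\lambda$ is monotone on the core part. Between two different legs the walk would have to pass through the edge $x_ix_j$, which may be many layers away. So pairs near different legs are left to $H$.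

## 9. B-handled pairs: windows of a core

For $\Gamma\in\mathcal R$ and $p\in\mathbb Z$ define the window
$$S^\Gamma_p=\{v\in K_\Gamma:|\lambda(v)-p|\le2R\}\cup\{\text{tail vertices of }Y_\Gamma\}.$$
It has bounded size: at most three core vertices per layer and at most $3D$ tail vertices.

**Lemma 4.** Let $x\ne y$ with $(\mathrm{st}(x),\mathrm{st}(y))$ B-handled.

(a) If $\Gamma(x)\ne\Gamma(y)$ or $|\lambda(x)-\lambda(y)|>R$, then $\mathrm{dist}_G(x,y)>R$.

(b) If $\Gamma(x)=\Gamma(y)=\Gamma$ and $|\lambda(x)-\lambda(y)|\le R$, let $S=S^\Gamma_{\lambda(x)}\cap S^\Gamma_{\lambda(y)}$. Then $x\in S$ or $y\in S$ or $\mathrm{dist}_{G-S}(x,y)>R$.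

*Proof.* (a) If $\Gamma(x)\ne\Gamma(y)$, then by (II) $\mathrm{dist}_{\hat G}(x,y)>D-2\rho=2R\ge R$, and $\mathrm{dist}_G\ge\mathrm{dist}_{\hat G}$. If the layers differ by more than $R$, the claim is clear, as $\lambda$ changes by at most $1$ along edges.

(b) If one of $x,y$ has status $\mathsf Y$, it is a tail vertex of $Y_\Gamma$, hence in $S$, or a core vertex whose layer differs from $\lambda(x)$ and from $\lambda(y)$ by at most $R$, hence also in $S$. So assume neither status is $\mathsf Y$, and let $\Pi$ be an $x$–$y$ path in $G$ of length $\le R$. We show that it meets $S$; this proves (b). By (3), $d_\Gamma(x)\ge D+1-\rho>R$, so $\Pi$ stays in $\mathrm{int}\,\Gamma$.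

Suppose $\Pi$ avoids $Y_\Gamma$. By the remark after (2) it stays in one $\mathrm{int}\,\Gamma_\varsigma$, so $x,y$ have the same side $\varsigma$, and B-handled means $L(x)\cap L(y)=\emptyset$. By (4), $d_m(y)\le\rho$ for some $m$, so $m\in L(y)$. Following $\Pi$, whose edges lie in $\Gamma_\varsigma$, gives $d_m(x)\le R+\rho=2\rho$, so $m\in L(x)$, a contradiction.

So $\Pi$ contains some $v\in Y_\Gamma\cap\mathrm{int}\,\Gamma$, with $|\lambda(v)-\lambda(x)|\le R$ and $|\lambda(v)-\lambda(y)|\le R$. Whether $v$ is core or tail, $v\in S$. $\square$

## 10. J-handled pairs: portals of a region

Now we need the opposite: J-handled pairs should not interact across the boundary of a region, except through a bounded set. This will bound the traces of $J$.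

**Step 9 (The portal set).** Let $\Delta\in\mathcal R$, $C=\partial\Delta$. By (I), each vertex of $C$ is on $C_0$, or is a tail vertex or a core vertex of the region $\Gamma$ associated with its arc.

**Definition (gap vertices, anchors, portals).** A gap vertex of $C$ is a vertex of $C$ that is on $C_0$ or is a tail vertex of a $Y_\Gamma$ with $\Gamma$ associated with an arc of $\Delta$. The set $\mathcal A_\Delta$ of anchors consists of the gap vertices of $C$ and the end vertices of the arcs of $\Delta$. The portal set is
$$S_\Delta=\mathcal A_\Delta\cup\{v\in K_\Gamma:\Gamma\text{ associated with an arc of }\Delta,\ |\lambda(v)-\lambda(e)|\le9\rho\text{ for some }e\in\mathcal A_\Delta\}.$$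

For $\Delta_0$ all three arcs are single vertices of $C_0$, so $S_{\Delta_0}=\mathcal A_{\Delta_0}=V(C_0)$. In general, an arc contains at most $2D$ gap vertices: this is clear for a single vertex of $C_0$, and otherwise the arc is in $Q^\circ_{ij}\subseteq P_i\cup P_j$ of its associated $\Gamma$, lies in $\mathrm{int}\,\Gamma$ and hence off $C_0$, and by disjointness of the sets $Y_{\Gamma'}\cap\mathrm{int}\,\Gamma'$ its gap vertices are tail vertices of $\Gamma$, at most $D$ on each leg. Hence $|\mathcal A_\Delta|\le6D+6$. There are at most three associated regions, and each core has at most three vertices per layer. So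
$$|S_\Delta|\le s_1:=(6D+6)\bigl(1+9(18\rho+1)\bigr).$$

**Lemma 5.** Let $x\in\mathrm{int}\,\Delta$, $y\in V(G)\setminus\mathrm{int}\,\Delta$ and $(\mathrm{st}(x),\mathrm{st}(y))$ J-handled. Then every $x$–$y$ path $\Pi$ in $G$ of length $\le R$ meets $S_\Delta$.

The proof connects $x$ to $y$ by a second walk that hugs one leg of one core without crossing it. This walk must leave $\Delta$ as well, and it can do so only at an anchor; its layers are under control, so the anchor is in a layer close to where $\Pi$ crosses $C$.

**Step 10 (Reduction to one core and one side).** This step locates $x$, $y$ and the crossing point. $\Pi$ meets $V(C)$. If it contains a gap vertex of $C$ we are done, so assume not. Let $v\in V(\Pi)\cap V(C)$. Then $v\in K_\Gamma$ for some $\Gamma$ associated with an arc of $\Delta$. Thus $x,y$ are within $R=\rho$ of $K_\Gamma$, both statuses are nonzero, and $\Gamma(x)=\Gamma(y)=\Gamma$. Being J-handled, $\mathrm{st}(x)=(\varsigma,L)$ and $\mathrm{st}(y)=(\varsigma,L')$ with some $m\in L\cap L'$. By (I), $\Delta\subseteq\Gamma_{\varsigma_0}$ for some $\varsigma_0$, and $x\in\mathrm{int}\,\Delta\subseteq\mathrm{int}\,\Gamma_{\varsigma_0}$ gives $\varsigma_0=\varsigma$.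

Also $y\notin V(C)$. Otherwise $y$, not being a gap vertex, would be in some core, necessarily in $K_\Gamma$ because $y$ is within $\rho$ of only one core; this contradicts $y\notin Y_\Gamma$. So $y\in\mathrm{int}\,\Gamma_\varsigma$, and $y$ is outside the closed disc $\Delta$.

**Step 11 (A walk $\Omega$ in $\Gamma_\varsigma$).** We construct the second walk. Take a path in $\hat G[\Gamma_\varsigma]$ of length $\le3\rho$ from $x$ to some $f_x\in P_m$, then $P_m$ from $f_x$ to $f_y$, then a path in $\hat G[\Gamma_\varsigma]$ of length $\le3\rho$ from $f_y\in P_m$ to $y$. As $m\in\varsigma$, the leg $P_m$ is on the boundary of $\Gamma_\varsigma$, and all edges of $\Omega$ lie in $\Gamma_\varsigma$. By (3), all vertices on the two outer pieces have $d_\Gamma\ge D+1-\rho-3\rho=1$. In particular $f_x,f_y\ne a_m$. Since $a_m$ is the end of $P_m$ and its only vertex on $\partial\Gamma$, all vertices on the piece of $P_m$ have $d_\Gamma\ge1$ too. Hence all vertices of $\Omega$ are in $\mathrm{int}\,\Gamma$.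

**Step 12 (Layers along $\Omega$).** We show that all vertices $w$ of $\Omega$ satisfy $|\lambda(w)-\lambda(x)|\le8\rho$. On the outer pieces $|\lambda(w)-\lambda(x)|\le4\rho$, using $|\lambda(x)-\lambda(y)|\le R=\rho$; in particular this holds for the feet $f_x,f_y$. For the piece of $P_m$ there are three cases:

- If both feet are core vertices, $\lambda$ is monotone on the piece of $P_m$ between them.
- If one foot is a core vertex and the other a tail vertex, the last core vertex of $P_m$ has $d_\Gamma=D+1$, because its successor has $d_\Gamma\le D$. So it and the tail vertices of the piece are within $D=4\rho$ steps of the tail foot, and have layers within $8\rho$ of $\lambda(x)$. On the core part $\lambda$ is monotone between two vertices with layers within $8\rho$ of $\lambda(x)$.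
- If both feet are in the tail, all vertices of the piece are within $D=4\rho$ steps of a foot.

**Step 13 (Vertices of $\Omega$ on $C$).** We claim that each is a gap vertex or lies in $K_\Gamma$; this excludes interference of other cores. Suppose $w\in V(\Omega)\cap V(C)$ is not a gap vertex. Then $w\in K_{\Gamma''}$ for some $\Gamma''$ associated with an arc of $\Delta$. Suppose $\Gamma''\ne\Gamma$. Both are ancestors of $\Delta$, so they are comparable. If $\Gamma''$ is an ancestor of $\Gamma$, then $Y_{\Gamma''}\cap\mathrm{int}\,\Gamma=\emptyset$, contradicting $V(\Omega)\subseteq\mathrm{int}\,\Gamma$. If it is a descendant, then $w$ is within distance $3\rho<D$ of a vertex of $P_m\subseteq Y_\Gamma$, which is outside $\mathrm{int}\,\Gamma''$, contradicting (II) for $\Gamma''$.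

**Step 14 (An anchor on $\Omega$).** This step finds the exit point. Let $u$ be the last vertex of $\Omega$ in the closed disc $\Delta$ and $u'\notin\Delta$ the next vertex; they exist since $x\in\Delta$ and $y\notin\Delta$. Since edges do not cross $C$, $u\in V(C)$. Suppose $u\notin\mathcal A_\Delta$. Then by Step 13 $u\in K_\Gamma$, and $u$ is an inner vertex of its arc. By (I) that arc is a subpath of $Q^\circ_{\varsigma'}$ of some region $\Gamma'$ with $\Delta\subseteq\Gamma'_{\varsigma'}$. As the sets $Y_{\Gamma'}\cap\mathrm{int}\,\Gamma'$ are disjoint, $\Gamma'=\Gamma$, and then $\varsigma'=\varsigma$ because $x\in\mathrm{int}\,\Delta\cap\mathrm{int}\,\Gamma_\varsigma$. So the two edges of $C$ at $u$ belong to $Q_\varsigma$, and they are the two edges of the cycle $\partial\Gamma_\varsigma$ at $u$. Near $u$, each of the discs $\Delta$ and $\Gamma_\varsigma$ is one of the two sectors bounded by these edges, and as $\Delta\subseteq\Gamma_\varsigma$, it is the same sector. The edge $uu'$ lies in $\Gamma_\varsigma$ and is not one of these two edges (as $u'\notin V(C)$), so it starts in the interior of $\Delta$. It cannot cross $C$, hence $u'\in\Delta$, a contradiction.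

So $u\in\mathcal A_\Delta$, and $|\lambda(u)-\lambda(x)|\le8\rho$ by Step 12. As $v\in V(\Pi)$, $|\lambda(v)-\lambda(x)|\le\rho$. Hence $|\lambda(v)-\lambda(u)|\le9\rho$, and $v\in K_\Gamma$ gives $v\in S_\Delta$. This proves Lemma 5. $\square$

## 11. The table $H_n$ and its construction from a path

**Step 15 (Indexing the windows).** Two vertices must refer to the same indexed set, so we index windows symmetrically. For $\delta\in[-R,R]$ (an integer, here and below) index $S^\Gamma_{p,\delta}:=S^\Gamma_p\cap S^\Gamma_{p+\delta}$ as follows. A core vertex $v\in P_i$ gets index $(\mathrm{core},i,\lambda(v)-\min(p,p+\delta))$; the offset is in $[-2R,2R]$ since $\lambda(v)$ is within $2R$ of both $p$ and $p+\delta$. A tail vertex $v\in P_i$ gets $(\mathrm{tail},i,d_\Gamma(v))$. This is injective, by the remarks before (II), with a fixed finite index set, and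
$$S^\Gamma_{p,\delta}=S^\Gamma_{p+\delta,-\delta}\quad\text{as indexed sets.} \tag{5}$$

**Step 16 (Labels and positions).** We define $f$. For $(x,a)\in V(G)\times[\ell]$ let $\theta(x,a)$ consist of $\mathrm{st}(x)$, the copy index $a$, $\mathrm{typ}_\emptyset(x)$ and $\Phi_\emptyset$. If $\mathrm{st}(x)\ne0$, with $\Gamma=\Gamma(x)$ and $p=\lambda(x)$, it also contains for each $\delta\in[-R,R]$ the $\delta$-data $\mathrm{typ}_{S^\Gamma_{p,\delta}}(x)$ and $\Phi_{S^\Gamma_{p,\delta}}$. If $\mathrm{st}(x)=\mathsf Y$, it contains also the name of $x$, namely $(\mathrm{core},i)$ or $(\mathrm{tail},i,d_\Gamma(x))$ where $x\in P_i$, and the truth values of all $\varphi_{ab}(x,x)$. By Lemma 3 all this ranges over a finite set depending only on $\tau$. Let $\Theta$ be the set of all formally possible labels. It contains labels of each of the $11$ statuses, so $M:=|\Theta|\ge3$ and $\Theta$ contains labels with status $0$.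

Choose integers $o_\Gamma$ and put $\mathrm{pos}(x)=o_{\Gamma(x)}+\lambda(x)$ if $\mathrm{st}(x)\ne0$, such that positions belonging to different $\Gamma$ differ by more than $R$, and all lie in $[1,n]$ for some $n\ge1$. Put $\mathrm{pos}(x)=1$ if $\mathrm{st}(x)=0$. Let $f(x,a)=(\mathrm{pos}(x),\theta(x,a))$. The numbers $o_\Gamma$ play the role of $c(n+2)$ in Section 4.

**Step 17 (The loop graph $H_n$).** It should say yes to J-handled pairs and evaluate $\varphi_{ab}$ on B-handled pairs. Let $V(H_n)=[n]\times\Theta$. For an ordered pair $(i,\theta),(i',\theta')$, possibly equal, with copy indices $a,b$, let $F=1$ iff one of the following holds.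

1. The statuses are J-handled.
2. They are B-handled, $|i-i'|>R$, and $\Phi_\emptyset(t,t')_{ab}=1$, with $\Phi_\emptyset$ and $t=\mathrm{typ}_\emptyset$ from $\theta$ and $t'=\mathrm{typ}_\emptyset$ from $\theta'$.
3. They are B-handled, $\delta=i'-i\in[-R,R]$, and the following holds. If $\delta=0$, both statuses are $\mathsf Y$ and the names are equal: the value of $\varphi_{ab}(x,x)$ stored in $\theta$ is true. Otherwise: $\Phi_\delta(t,t')_{ab}=1$, with $\Phi_\delta$ and $t$ the $\delta$-data of $\theta$ and $t'$ the type in the $(-\delta)$-data of $\theta'$.

Make $(i,\theta)(i',\theta')$ an edge (a loop if equal) iff $F=1$ for both orders. The rule depends only on $\theta,\theta'$ and on $i'-i$ truncated to $[-R,R]\cup\{\infty\}$, where $\infty$ stands for $|i'-i|>R$.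

**Claim A.** Let $(x,a)\ne(y,b)$. If their statuses are J-handled, then $f(x,a)f(y,b)\in E(H_n)$. If they are B-handled, then $f(x,a)f(y,b)\in E(H_n)$ iff $(x,a)(y,b)\in E(Q)$.

*Proof.* The first part is rule 1 (if $f(x,a)=f(y,b)$, it gives a loop). Let the statuses be B-handled; both are then nonzero. We show that $F=1$ iff $G\models\varphi_{ab}(x,y)$. The same for the other order gives $\varphi_{ba}(y,x)\equiv\varphi_{ab}(x,y)$, so both orders agree, and the claim follows.

If $|\mathrm{pos}(x)-\mathrm{pos}(y)|>R$, then $\Gamma(x)\ne\Gamma(y)$ or $|\lambda(x)-\lambda(y)|>R$. Also $x\ne y$. By Lemma 4(a) $\mathrm{dist}_G(x,y)>R$, and Lemma 3 with $S=\emptyset$ shows that rule 2 is correct.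

Otherwise $\Gamma(x)=\Gamma(y)=\Gamma$ and $\delta=\mathrm{pos}(y)-\mathrm{pos}(x)=\lambda(y)-\lambda(x)$. If $x=y$, then B-handled forces status $\mathsf Y$, since all other statuses are J-handled with themselves; so $\delta=0$, the names are equal, and rule 3 reads the stored value of $\varphi_{ab}(x,x)$. Conversely, if $\delta=0$, both statuses are $\mathsf Y$ and the names are equal, then $x=y$, since each $P_i$ of $\Gamma$ has at most one core vertex per layer and at most one tail vertex with a given $d_\Gamma$. So if $x\ne y$, the second alternative of rule 3 applies. By (5), $S=S^\Gamma_{\lambda(x),\delta}=S^\Gamma_{\lambda(y),-\delta}$ as indexed sets. So rule 3 evaluates $\Phi_S(\mathrm{typ}_S(x),\mathrm{typ}_S(y))_{ab}$. The image of $S$ is $S^\Gamma_{\lambda(x)}\cap S^\Gamma_{\lambda(y)}$, so by Lemma 4(b) and Lemma 3 this is the truth value of $\varphi_{ab}(x,y)$. $\square$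

**Step 18 (The transduction $\sigma$).** We show that all $H_n$ come from paths by one fixed transduction, without copying. Write $\Theta=\{\theta_0,\dots,\theta_{M-1}\}$. Take the path on $nM$ vertices $0,\dots,nM-1$, color vertex $s$ by $s\bmod M$, and let vertex $(i-1)M+t$ represent $(i,\theta_t)$. For $e\ge0$ let $\mathrm{Disp}_e(u,w)$ say that there is a walk $u=z_0,\dots,z_e=w$ along edges with colors increasing by $1$ mod $M$ at each step, and let $\mathrm{Disp}_{-e}(u,w)=\mathrm{Disp}_e(w,u)$. As $M\ge3$, the residues $+1$ and $-1$ mod $M$ differ, so each step of such a walk goes forward; in the colored path $\mathrm{Disp}_e(u,w)$ holds iff $w=u+e$. If $u,w$ represent $(i,\theta_t),(i',\theta_{t'})$, then $w-u=(i'-i)M+t'-t$. So for each $\delta\in[-R,R]$ the condition $i'-i=\delta$ is expressed, for given colors $t,t'$, by $\mathrm{Disp}_{\delta M+t'-t}(u,w)$, and $|i'-i|>R$ is the negation of the disjunction over these finitely many $\delta$. Hence adjacency and loops of $H_n$ are FO-definable by one formula that does not depend on $n$. Symmetrize the formula so that arbitrary colorings also give loop graphs. This defines $\sigma$, depending only on $\tau$, and $H_n\in\mathcal P^\sigma$ for all $n\ge1$.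

## 12. The graph $J$ has boundedly many traces along the recursion tree

Let $J$ be the graph on $V(G)\times[\ell]$ in which distinct $(x,a),(y,b)$ are adjacent iff their statuses are B-handled, or they are J-handled and $(x,a)(y,b)\in E(Q)$.

**Step 19 (The binary tree).** We turn the recursion into a tree as in Lemma 2. For $\Delta\in\mathcal R$ we recursively build a binary tree with leaf set $\mathrm{int}\,\Delta\times[\ell]$. First join the trees of the sub-regions $\Delta_\varsigma\in\mathcal R$ one after another (if there is only one, just take its tree), then add the elements of $(Y_\Delta\cap\mathrm{int}\,\Delta)\times[\ell]$ as new leaves one at a time, all copies of a vertex consecutively. By (2) this gives the right leaf set. Finally, to the tree of $\Delta_0$ (if $\mathrm{int}\,\Delta_0\ne\emptyset$) add the elements of $V(C_0)\times[\ell]$ one at a time. Apart from singletons, every node set either has the form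
$$X=\bigcup_{\varsigma\in\Sigma}(\mathrm{int}\,\Delta_\varsigma\times[\ell])\ \cup\ (Z\times[\ell])\ \cup\ (\text{some copies of one vertex }z) \tag{6}$$
with $\Delta\in\mathcal R$, $\Delta_\varsigma\in\mathcal R$ for $\varsigma\in\Sigma$ and $Z\cup\{z\}\subseteq Y_\Delta\cap\mathrm{int}\,\Delta$ (the last two parts may be empty), or consists of $\mathrm{int}\,\Delta_0\times[\ell]$ (possibly empty) and at most $3\ell$ further elements.

**Step 20 (Counting traces).** We bound the number of traces outside $X$, going through the kinds of elements.

First, elements $(x,a)$ with $x\in\mathrm{int}\,\Delta_\varsigma$, $\varsigma\in\Sigma$. Let $S=S_{\Delta_\varsigma}$, indexed arbitrarily by a subset of $[s_1]$. The trace is determined by $(\varsigma,\mathrm{st}(x),a,\mathrm{typ}_S(x))$. Indeed, for $(y,b)\notin X$ we have $y\notin\mathrm{int}\,\Delta_\varsigma$. The statuses tell whether the pair is B-handled; if so, it is adjacent in $J$. If it is J-handled, then $x\ne y$, and by Lemma 5, $x\in S$ or $y\in S$ or $\mathrm{dist}_{G-S}(x,y)>R$; so by Lemma 3 adjacency is given by $\Phi_S(\mathrm{typ}_S(x),\mathrm{typ}_S(y))_{ab}$. The same applies with $\Delta_0$ in place of $\Delta_\varsigma$ for node sets of the second kind.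

Second, elements $(x,a)$ with $x\in Z\cap K_\Delta$. Then $\mathrm{st}(x)=\mathsf Y$. For $(y,b)\notin X$, the pair is J-handled iff $\mathrm{st}(y)=0$, in which case $\mathrm{dist}_G(x,y)\ge\mathrm{dist}_{\hat G}(y,K_\Delta)>\rho=R$. All other pairs are B-handled, hence adjacent. So by Lemma 3 with $S=\emptyset$ the trace is determined by $(a,\mathrm{typ}_\emptyset(x))$. It is essential here that the long part of a tripod has only bounded information in its traces.

Third, at most $3D\ell$ elements come from tail vertices of $\Delta$, at most $\ell$ are copies of $z$, and at most $3\ell$ come from $C_0$.

With $N$ and $N_\emptyset$ the numbers of Lemma 3 for $I=[s_1]$ and $I=\emptyset$, the number of traces is at most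
$$k_0:=3\cdot11\,\ell N+\ell N_\emptyset+3D\ell+\ell+3\ell ,$$
which depends only on $\tau$. By Lemma 2, $\mathrm{cw}(J)\le2k_0$.

## 13. Proof of Theorem 1 from $J$ and $H_n$

Let $|V(G)|\ge3$, and let $(x,a),(y,b)$ be distinct. If the pair is J-handled, then $f(x,a)f(y,b)\in E(H_n)$ by Claim A, and $J$ agrees with $Q$ on the pair. If it is B-handled, the pair is an edge of $J$, and by Claim A $f(x,a)f(y,b)\in E(H_n)$ iff it is an edge of $Q$. Hence
$$E(Q)=\{uv\in E(J):f(u)f(v)\in E(H_n)\}.$$
By Lemma 1 the $\{H_n\}$-clique-width of $Q$, and of every induced subgraph, is at most $2k_0$.

If $|V(G)|\le2$, use $J=Q$ and map everything to a vertex of $H_1$ whose label has status $0$; this vertex is looped by rule 1. As $|V(Q)|\le2\ell$, we have $\mathrm{cw}(Q)\le 2\ell$, and this gives width at most $2\ell$.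

With $k=\max(2k_0,2\ell)$ and $H_n\in\mathcal P^\sigma$ for all $n\ge1$, Theorem 1 follows. $\blacksquare$

## 14. Counting graphs of maximum degree five

We prove Proposition 2 by counting: there are more graphs of maximum degree at most $5$ on $[n]$ than intersections $E(J)\cap E(B)$. (The parenthetical remark follows, since the graphs of maximum degree at most $5$ form a class of bounded degree, hence of bounded expansion, and are the image of themselves under the identity transduction.)

**Step 21 (Two factors of bounded clique-width).** This step reduces the claim to a count. Suppose all graphs of maximum degree $\le5$ have $\mathcal P^\sigma$-clique-width $\le k$. By Lemma 1 each such graph $G$ on $[n]$ satisfies $E(G)=E(J)\cap E(B)$ with $\mathrm{cw}(J)\le k$ and $B=\{xy:x\ne y,\ f(x)f(y)\in E(H)\}$ (viewed as a graph on $[n]$), for some $H\in\mathcal P^\sigma$ and $f:[n]\to V(H)$.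

Paths have bounded clique-width, and MSO (in particular FO) transductions preserve boundedness of clique-width (Courcelle–Engelfriet). So the graphs in $\mathcal P^\sigma$, with loops removed, have clique-width at most some constant $c_0$, and so have their induced subgraphs. $B$ arises from the subgraph of $H$ (without loops) induced on $f([n])$ by substituting, for each vertex $v$, a clique on $f^{-1}(v)$ if $v$ has a loop, and an independent set if not. In an expression for the induced subgraph, replace the creation of $v$ with label $i$ by an expression that builds this clique or independent set and ends with label $i$ everywhere: create each new vertex with a second label, join it to label $i$ if a clique is wanted, and relabel it to $i$. So $\mathrm{cw}(B)\le k':=\max(c_0,2)$.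

**Step 22 (Upper bound).** We count graphs of bounded clique-width. For fixed $c$, there are at most $n!\,2^{O(n)}$ graphs on $[n]$ of clique-width $\le c$. Consider an expression with $c$ labels. Two vertices $x,y$ can become adjacent only after the disjoint union that brings them together, and whether they eventually do depends only on their labels just before that union and on the rest of the expression. So the graph is determined by the binary tree of disjoint unions with $n$ leaves (at most $4^n$ plane trees), a bijection of $[n]$ to the leaves ($n!$ choices), and boundedly much information per node: the initial label at a leaf, how the labels change between consecutive unions (a map $[c]\to[c]$), and for each pair of labels, one on either side of the union, whether vertices with these labels eventually become adjacent. The tree has $2n-1$ nodes, so the extra information accounts for a factor $2^{O(n)}$.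

Hence at most $(n!)^2\,2^{O(n)}\le n^{2n}2^{O(n)}$ graphs on $[n]$ have edge set $E(J)\cap E(B)$ as above.

**Step 23 (Lower bound).** We count unions of five perfect matchings. For even $n$ the number of perfect matchings on $[n]$ is
$$\frac{n!}{2^{n/2}(n/2)!}\ \ge\ \frac{(n/e)^n}{2^{n/2}(n/2)^{n/2}}=n^{n/2}e^{-n},$$
using $n!\ge(n/e)^n$ and $(n/2)!\le(n/2)^{n/2}$. So there are at least $n^{5n/2}e^{-5n}$ five-tuples of perfect matchings. Their unions have maximum degree $\le5$ and at most $5n/2$ edges. A tuple with a given union is determined by assigning to each edge the nonempty set of those of the five matchings that contain it, so each union arises from at most $31^{5n/2}$ tuples. Hence there are at least $n^{5n/2}2^{-O(n)}$ graphs on $[n]$ of maximum degree $\le5$.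

Since $5n/2>2n$, the number $n^{5n/2}2^{-O(n)}$ exceeds $n^{2n}2^{O(n)}$ for large even $n$, a contradiction. This proves Proposition 2. $\blacksquare$
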